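# Scaling limit of the $(\alpha,\gamma)$ down-up chain on multifurcating trees

## 1. Convergence of the rescaled chain to a continuous tree-valued Markov process

Fix $0<\gamma\le\alpha<1$ throughout. Here are the two results; the rest of this section explains every symbol in them.

**Theorem A.** Let $(T_n(m))_{m\ge0}$ be the unlabelled $(\alpha,\gamma)$-chain on trees with $n$ leaves, run in stationarity. As $n\to\infty$, the processes $(n^{-\gamma}T_n(\lfloor n^2t\rfloor))_{t\ge0}$ converge in distribution in the Skorokhod space $D([0,\infty),\mathbb M)$ to a process $\mathcal T=(\mathcal T(t))_{t\ge0}$ with continuous paths. The process $\mathcal T$ is a time-homogeneous Markov process with transition kernels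
$$\Pi_u(X,\cdot)=\sum_{j\ge1}d_j(u)\sum_{s\in\mathbb T_j^\circ}\hat f_s(X)\,\nu_s,\qquad u>0,\ X\in\mathbb M, \tag{1.1}$$
and $\mathcal T(t)\sim\nu=\mathrm{Law}(\mathcal T^{\alpha,\gamma})$ for all $t\ge0$; in particular $\nu$ is stationary. Moreover, the paths of $\mathcal T$ are a.s. locally Hölder of every order $<\gamma/384$ for the metric $d\wedge1$ (the exponent is not optimised).

**Theorem B.** Let $\mathbb M^+=\mathbb M$ if $\gamma<\alpha$, and $\mathbb M^+=\{X\in\mathbb M:\hat f_s(X)=0\text{ for all non-binary }s\}$ if $\gamma=\alpha$.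

1. For all $X\in\mathbb M^+$ and $u,v>0$: $\Pi_u(X,\mathbb M^+)=1$, $\Pi_u(X,\cdot)\ll\nu$, and $\Pi_{u+v}(X,\cdot)=\Pi_u\Pi_v(X,\cdot)$.
2. Let $\kappa=3$ if $\gamma<\alpha$ and $\kappa=4$ if $\gamma=\alpha$. Then $c\,e^{-r_\kappa u}\le\sup_{X\in\mathbb M^+}\|\Pi_u(X,\cdot)-\nu\|_{TV}\le Ce^{-r_\kappa u}$ for all $u>0$, where $r_3=3(2-\alpha)$ and $r_4=4(3-\alpha)$, with constants $0<c,C<\infty$ depending only on $\alpha,\gamma$. In particular $\nu$ is the only stationary law on $\mathbb M^+$.
3. If $t_n\in\mathbb T_n^+$ and $f_s(t_n)\to y_s$ for all $s$, then the rescaled chains started from $t_n$ converge in $D([u_0,\infty),\mathbb M)$ for every $u_0>0$ to a path-continuous Markov process with transition kernels $\Pi_u$ and entrance law $\Lambda_u(y,\cdot)=\sum_jd_j(u)\sum_{s\in\mathbb T_j^+}y_s\nu_s$.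

In plain words: take a large random tree, repeatedly pull off a random leaf and glue it back by a preferential rule; speed the movie up by $n^2$ and shrink the picture by $n^\gamma$. Theorem A says that the movie converges, that its limit is continuous and Markov, and that each frame is the known continuum tree $\mathcal T^{\alpha,\gamma}$. This was posed as a conjecture; the source of the problem is F. Sørensen, "A down-up chain with persistent labels on multifurcating trees", arXiv:2008.02761 (2020). Theorem B gives the kernels' properties, the exact exponential rate of convergence to equilibrium, and a version for arbitrary starting states.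

### 1.1 Trees, growth and the chain

**Definition (trees).** A tree with $n$ leaves is a rooted tree with $n$ unlabelled leaves and an extra root vertex of degree $1$, without vertices of degree $2$. The set of these trees is $\mathbb T_n^\circ$; $|s|$ is the number of leaves of $s$. "Above" means away from the root. A branch point is a vertex with $c\ge2$ children.

**Definition (growth rule of Chen, Ford and Winter, 2009).** In a tree with $n$ leaves, each leaf edge has weight $1-\alpha$, each other edge (including the root edge) has weight $\gamma$, and each branch point with $c$ children has weight $(c-1)\alpha-\gamma\ge0$. Choose an edge or branch point with probability proportional to its weight. If it is an edge, subdivide it by a new branch point and attach a new leaf edge there; if it is a branch point, attach a new leaf edge to it. Started from the one-leaf tree, this gives $T_1,T_2,\dots$ We write $T_n$ for the tree called $T_n^\circ$ by its inventors' notation in the problem.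

The total weight is $n-\alpha$. For $n=1$ the only edge is a leaf edge. For $n\ge2$ with $B$ branch points there are $n+B$ edges, of which $n$ are leaf edges, and $\sum_v(c_v-1)=(n+B-1)-B=n-1$; so the total is $n(1-\alpha)+B\gamma+(n-1)\alpha-B\gamma=n-\alpha$.

*Example.* The two-leaf tree has weights $1-\alpha,1-\alpha$ (leaf edges), $\gamma$ (root edge), $\alpha-\gamma$ (branch point). So $T_3$ is the star with probability $\frac{\alpha-\gamma}{2-\alpha}$ and otherwise the binary tree.

For trees $s,u$ with $|u|\ge|s|$ let $p(s,u)$ be the probability that the growth chain started from $s$ equals $u$ when it has $|u|$ leaves. Let $\mathbb T_j^+=\{s\in\mathbb T_j^\circ:\mathbb P(T_j=s)>0\}$. If $\gamma<\alpha$, all weights are positive, so $\mathbb T_j^+=\mathbb T_j^\circ$ (remove a leaf and induct). If $\gamma=\alpha$, branch points with two children have weight $0$, so a binary tree always grows at an edge, and $\mathbb T_j^+$ is the set of binary trees (again remove a leaf and induct). For $s\in\mathbb T_j^+$ let $T_n^{(s)}$, $n\ge j$,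 be the growth chain started from $s$.

**Definition (the chain).** For $n\ge2$, a step of the $(\alpha,\gamma)$-chain $(T_n(m))_{m\ge0}$ deletes a uniform leaf with its leaf edge (if the parent is left with a single child, that vertex is removed and its two incident edges merge), then inserts a leaf by the growth rule. Its transition operator is $P_n$. The law of $T_n$ is stationary (this also follows from Lemma 2(i) below: deleting a uniform leaf from $T_n$ gives $T_{n-1}$ in law).

**Definition (reduced trees).** For a nonempty set $A$ of leaves of $t$, $t|_A$ is the subtree spanned by the root and $A$, with degree-$2$ vertices suppressed. Clearly $(t|_B)|_A=t|_A$ for $A\subset B$. A *$k$-sample* is a uniform $k$-subset of the leaves; $R_k(t)=t|_A$ for a $k$-sample $A$; and $f_u(t)=\mathbb P(R_k(t)=u)$ for $|u|=k\le|t|$.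

*Example.* Let the first branch point of $t$ have three children: leaves $a,b$, and a branch point with leaves $c,d$. Then $t|_{\{a,b,c\}}$ and $t|_{\{a,b,d\}}$ are stars, while $t|_{\{a,c,d\}}$, $t|_{\{b,c,d\}}$ are binary, so $f_{\mathrm{star}}(t)=\frac12$ for the three-leaf star.

Put $r_j=j(j-1-\alpha)$ for $j\ge2$, and for given $n\ge2$
$$\lambda_j=\lambda_j^{(n)}=\frac{r_j}{n(n-1-\alpha)}\in(0,1]\quad(2\le j\le n),\qquad\lambda_1=0 .$$

### 1.2 The space $\mathbb M$

For compact rooted metric spaces $X,Y$ with probability measures, $d(X,Y)=d_{GHP}(X,Y)$ is the infimum, over isometric embeddings into a common metric space, of the maximum of the distance of the roots, the Hausdorff distance, and the Prokhorov distance of the measures. $\mathbb M$ is the closed subset formed by the (classes of) $\mathbb R$-trees, and $(\mathbb M,d)$ is Polish (Abraham–Delmas–Hoscheit 2013). For $t\in\mathbb T_n^\circ$, $n^{-\gamma}t\in\mathbb M$ is $t$ with all edges of length $n^{-\gamma}$ and the uniform measure on its leaves. For any tree $s$, $k^{-\gamma}s$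 means edges of length $k^{-\gamma}$, even if $|s|\ne k$. We write $\bar d=d\wedge1$, a bounded complete metric with the same topology.

*Example.* Put a single point at the root $0$ of the interval $[0,\varepsilon]$ with its uniform measure: roots agree and everything is within $\varepsilon$. So $d(\{\cdot\},[0,\varepsilon])\le\varepsilon$.

**Known result** (Chen, Ford and Winter, Corollary 3; strengthened to GHP convergence by Haas and Miermont, 2012, Theorem 11). $n^{-\gamma}T_n\Rightarrow\mathcal T^{\alpha,\gamma}$ in $\mathbb M$. We write $\nu$ for the limit law.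

We bound $d$ by correspondences. A correspondence $\mathcal R\subset X\times Y$ projects onto $X$ and onto $Y$; its distortion is $\mathrm{dis}\,\mathcal R=\sup|d_X(x,x')-d_Y(y,y')|$ over $(x,y),(x',y')\in\mathcal R$. If $\mathcal R$ is a finite correspondence that contains the pair of roots and the measures have a coupling giving mass $\ge1-\varepsilon$ to $\mathcal R$, then
$$d(X,Y)\le\max(\tfrac12\mathrm{dis}\,\mathcal R,\ \varepsilon).\tag{1.2}$$
Indeed, for $r>0$ with $r\ge\frac12\mathrm{dis}\,\mathcal R$ put $\delta(x,y)=\inf_{(x',y')\in\mathcal R}(d_X(x,x')+r+d_Y(y',y))$. This extends $d_X,d_Y$ to a metric on $X\sqcup Y$: the only triangle inequality needing thought is $\delta(x_1,y)+\delta(y,x_2)\ge d_X(x_1,x_2)$ (and its mirror image), and with $(x_i',y_i')\in\mathcal R$ the left side is bounded below by expressions $d_X(x_1,x_1')+d_X(x_2',x_2)+2r+d_Y(y_1',y_2')\ge d_X(x_1,x_1')+d_X(x_2',x_2)+d_X(x_1',x_2')$. On $\mathcal R$ we have $\delta=r$. So the roots and the Hausdorff distance are within $r$, and the coupling gives Prokhorov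 distance $\le\max(r,\varepsilon)$. Let $r$ decrease to $\frac12\mathrm{dis}\,\mathcal R$ if this is $0$, and take equality otherwise.

### 1.3 Sampling from an $\mathbb R$-tree and the tree $\sigma_k(h)$

Let $X\in\mathbb M$ have root $\rho$, let $\xi_1,\xi_2,\dots$ be i.i.d. from its measure, and for $i\ne j$ put
$$h_{ij}=\tfrac12\big(d(\rho,\xi_i)+d(\rho,\xi_j)-d(\xi_i,\xi_j)\big),\tag{1.3}$$
the height at which the paths to $\xi_i$ and $\xi_j$ separate.

*Continuity.* For each $k$, the law of $(h_{ij})_{i\ne j\le k}$ depends continuously on $X\in\mathbb M$. If $d(X,Y)<\varepsilon$, then by Strassen's theorem there is, in a suitable common space, a coupling of the measures under which the two points are within $\varepsilon$ with probability $\ge1-\varepsilon$. Take $k$ independent copies. With probability $\ge1-k\varepsilon$ all pairs are close; then each of the three distances in (1.3) changes by at most $2\varepsilon$, so each $h_{ij}$ changes by at most $3\varepsilon$.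

*The tree.* In an $\mathbb R$-tree, $h_{ij}\ge\min(h_{il},h_{jl})$. For real $x$ put $B(i,x)=\{i\}\cup\{j\in[k]:j\ne i,\ h_{ij}\ge x\}$. If $j\in B(i,x)$, then $B(j,x)=B(i,x)$: for $l\in B(i,x)$ with $l\ne i,j$ we have $h_{jl}\ge\min(h_{ij},h_{il})\ge x$, also $i\in B(j,x)$, and the argument is symmetric. So if $B(i,x)$ and $B(j,y)$, $x\le y$, share an element $m$, then $B(j,y)=B(m,y)\subset B(m,x)=B(i,x)$. Hence the sets $B(i,h_{il})$ ($i\ne l$) together with the singletons form a hierarchy: any two are nested or disjoint. For $k\ge2$ it contains $[k]$ (take $h_{il}$ minimal). It therefore corresponds to a tree with leaves labelled by $[k]$ whose branch points are the clusters of size $\ge2$, with the root below $[k]$. Forgetting labels gives $\sigma_k(h)\in\mathbb T_k^\circ$. It depends only on the signs of the differences $h_{ij}-h_{il}$. For distinct leaves of a discrete tree, $B(i,h_{il})$ is the set of sampled leaves above the branch point separating $i$ and $l$, so $\sigma_k(h)$ is the reduced tree.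

*Example.* In $X=[0,1]$ with root $0$, $h_{ij}=\min(\xi_i,\xi_j)$. For $\xi=(0.2,\,0.5,\,0.9)$ we get $h_{12}=h_{13}=0.2$, $h_{23}=0.5$. The clusters are $\{1,2,3\}$, $\{2,3\}$ and singletons: the binary tree with three leaves.

*Restriction.* For $A\subset[k]$ the hierarchy of $h|_A$ is the restriction to $A$ of that of $h$. Clearly $B_A(i,h_{il})=B(i,h_{il})\cap A$ for $i,l\in A$. Conversely let $B=B(i,x)$ be a cluster with $|B\cap A|\ge2$, and let $h_{i'l'}$ be minimal among pairs in $B\cap A$. Then $B_A(i',h_{i'l'})\supset B\cap A$. Since $B=B(i',x)\ni l'$, we have $h_{i'l'}\ge x$, so $B(i',h_{i'l'})\subset B$. Hence $B\cap A=B_A(i',h_{i'l'})$. So reducing the labelled tree of $h$ to the leaves in $A$ gives the tree of $h|_A$.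

**Definition.** $\hat f_s(X)=\mathbb P(\sigma_k(h)=s)$ for $|s|=k$. By continuity of the law of $h$, $\hat f_s$ is Borel. It is the continuum version of $f_s$.

### 1.4 The kernel $\Pi_u$

Let $(D_u)_{u>0}$ be the pure death process coming down from $\infty$, with rate $r_j$ from $j$ to $j-1$ ($j\ge2$) and absorbed at $1$. As $\sum_j1/r_j<\infty$, it can be defined through independent $\mathcal E_j\sim\mathrm{Exp}(r_j)$ by
$$\{D_u\le j_0\}=\Big\{\sum_{j>j_0}\mathcal E_j\le u\Big\},\qquad d_j(u)=\mathbb P(D_u=j).\tag{1.4}$$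
Lemma 9 shows that for $s\in\mathbb T_j^+$, $n^{-\gamma}T_n^{(s)}\Rightarrow\nu_s$ with $\nu_s\ll\nu$. Put $\nu_s:=\nu$ for $s\notin\mathbb T_j^+$.

So (1.1) reads: to run the limit process for time $u$ from $X$, draw $j=D_u$, sample $j$ points of $X$, keep only the shape $s$ of the tree that they span, and grow a new continuum tree from the seed $s$. After any positive time all but finitely much of the information in $X$ has gone.

$C,c,C_p,C_q$ denote positive constants depending only on $\alpha,\gamma$ (and $p,q$); they may change from line to line. $\|\cdot\|_{TV}$ is the supremum over events.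

## 2. Trees with three and four leaves, and what shape frequencies miss

For $n=2$ there is one tree and nothing moves. For $n=3$, deleting a leaf always leaves the two-leaf tree, so each step gives an independent copy of $T_3$.

Take $n=4$ and let $f$ be $f_s$ for the three-leaf star $s$. Start at the four-leaf star, where $f=1$. Deletion gives the three-leaf star, with weights $3(1-\alpha)$ for the leaf edges together, $\gamma$ for the root edge, $2\alpha-\gamma$ for the branch point. Insertion at the branch point gives the four-leaf star, $f=1$. Insertion at a leaf edge gives the tree of the example in 1.1, $f=\frac12$. Insertion at the root edge gives a binary first branch point with a leaf and a three-leaf star above it: only one of the four triples is a star, $f=\frac14$. So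
$$(P_4f)(\text{4-star})=\frac{(2\alpha-\gamma)+\frac32(1-\alpha)+\frac\gamma4}{3-\alpha}=\frac{6+2\alpha-3\gamma}{4(3-\alpha)} .$$
With $p_s=\frac{\alpha-\gamma}{2-\alpha}$ and $\lambda_3=\frac{3(2-\alpha)}{4(3-\alpha)}$ this equals $(1-\lambda_3)\cdot1+\lambda_3p_s=1-\frac{3(2-2\alpha+\gamma)}{4(3-\alpha)}$. This is no accident. Lemma 2 will show $P_nf=(1-\lambda_3)f+\lambda_3p_s$ for every $n\ge3$: the star frequency relaxes to its mean in about $1/\lambda_3\approx n^2/r_3$ steps. That explains both the time scale $n^2$ and the rate $r_3$ in Theorem B. For larger shapes the equations remain closed: $P_nf_u$ only involves $f_u$ and the $f_{u'}$ with $|u'|=|u|-1$.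

So the natural first approach is to forget metrics, describe a tree by its shape frequencies $(f_s)_s$, take limits in the closed linear equations, and read off a Markov process. It stops at three exact points.

1. *Shape frequencies are blind to lengths.* The intervals $[0,1]$ and $[0,2]$ with root $0$ and uniform measure have the same $\hat f_s$ for all $s$ (only the order of the sampled points matters), but they are different points of $\mathbb M$. Convergence of all $f_s$ says nothing yet about the metric.
2. *Shape frequencies are not continuous on $\mathbb M$.* The interval $[0,\varepsilon]$ converges to a point as $\varepsilon\to0$. For the three-leaf star $s$, $\hat f_s([0,\varepsilon])=0$ (three sampled points have distinct heights a.s.), but $\hat f_s(\text{point})=1$ (all $h_{ij}=0$). So one cannot pass to the limit in $\mathbb E[G\,f_s(T_n(m))]$ by weak convergence alone.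
3. *Tightness does not come from single steps.* One deletion and insertion moves the rescaled tree by up to order $n^{-\gamma}$ (the bound is checked in Step 2 of Proposition 8); adding this over $\delta n^2$ steps gives $\delta n^{2-\gamma}$, which is useless.

What gets past all three is a quantitative fact: in the random tree $T_n$, the *shape* of a $k$-sample, with edges rescaled by $k^{-\gamma}$, is within $Ck^{-a}$ of $n^{-\gamma}T_n$ in $d$, outside an event of probability $O(k^{-q})$ for every $q$ (Proposition 7). So for typical trees shapes do know lengths. It repairs the first point directly. It repairs the third because the shape of a $k$-sample changes with probability only of order $k^2/n^2$ per step: over $\delta n^2$ steps with $k\approx\delta^{-1/4}$ hardly anything happens. The second point is repaired by showing that $T_n$ has no short edges between branch points of a sample (Lemma 10).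

## 3. Sampling commutes with growth

The purpose of this section is the exact formula for $P_n^mf_u$.

**Lemma 1 (projection).** Let $t\in\mathbb T_n^\circ$, $\emptyset\ne A\subset$ leaves of $t$, $s=t|_A$, and let $w_t$ denote the growth weights. There is a map $\mathrm{pr}$ from edges and branch points of $t$ to those of $s$ such that:

(a) if $t^*$ is $t$ with a new leaf $\ell^*$ inserted at $x$, then $t^*|_{A\cup\ell^*}$ is $s$ with a leaf inserted at $\mathrm{pr}(x)$;

(a′) for a leaf $\ell\notin A$, $t|_{A\cup\ell}$ is $s$ with a leaf inserted at $\mathrm{pr}(\text{edge of }\ell)$;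

(b) $\sum_{x:\mathrm{pr}(x)=y}w_t(x)=w_s(y)+\#\{\ell\notin A:\mathrm{pr}(\text{edge of }\ell)=y\}$.

*Proof.* First let $A$ omit exactly one leaf $\ell$, with parent $v$ having $c$ children.

*Case $c\ge3$.* Map $v$ and the edge of $\ell$ to $v$, all else identically. (b) holds since $(c-1)\alpha-\gamma+(1-\alpha)=((c-2)\alpha-\gamma)+1$. For (a): if $x=v$, deleting $\ell$ from $t^*$ leaves $s$ with $\ell^*$ attached to $v$. If $x$ is the edge of $\ell$, then $t^*$ has a branch point on this edge with children $\ell,\ell^*$; deleting $\ell$ suppresses it and leaves $\ell^*$ attached to $v$. For other $x$, insertion at $x$ and deletion of $\ell$ commute.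

*Case $c=2$.* Let $e_1$ be the edge below $v$ and $e_2$ the other edge above $v$. Map $e_1,v,e_2$ and the edge of $\ell$ to the merged edge $e$, all else identically. The edge $e_1$ is not a leaf edge, and $e$ is a leaf edge iff $e_2$ is; so the weights sum to $\gamma+(\alpha-\gamma)+(1-\alpha)+w_t(e_2)=w_s(e)+1$, which is (b). For (a): if $x=e_1$ or $e_2$, the new branch point survives the deletion of $\ell$, $v$ is suppressed, and the new branch point lies on $e$. If $x=v$, then after deletion of $\ell$ the vertex $v$ has two children, $\ell^*$ and the upper end of $e_2$, so it is a branch point on $e$ carrying $\ell^*$. If $x$ is the edge of $\ell$, its new vertex is suppressed and $\ell^*$ is attached to $v$, again a branch point on $e$. For other $x$ the operations commute.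

*General case.* Remove the leaves outside $A$ one by one and compose the maps. (a) follows by restricting in stages. In each step the leaf edges of surviving leaves map to their leaf edges. So (b) follows by induction: each step adds $1$ at the image of the removed leaf's edge, and this image is also the image of that leaf's edge in the original tree.

(a′) Insert $\ell^*$ on the edge of $\ell$, giving $t^*$. Exchanging $\ell$ and $\ell^*$ is an automorphism of $t^*$, so $t|_{A\cup\ell}=t^*|_{A\cup\ell}\cong t^*|_{A\cup\ell^*}$; use (a). $\square$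

**Lemma 2.** Let $(U_nf)(t)=\mathbb Ef(t\text{ with one leaf grown})$, $t\in\mathbb T_n^\circ$. For $2\le|u|=k\le n+1$,
$$U_nf_u=f_u+\frac{k(k-1-\alpha)}{(n+1)(n-\alpha)}\Big(\sum_{|u'|=k-1}p(u',u)f_{u'}-f_u\Big)\tag{3.1}$$
(for $k=n+1$ the prefactor is $1$ and the two $f_u$ terms on the right cancel). Hence:

(i) $R_k(T_n)\overset d=T_k$ for $k\le n$;

(ii) for $n\ge2$, $1\le k=|u|\le n$, $m\ge0$,
$$(P_n^mf_u)(t)=\sum_j\mathbb P(J_m^{n,k}=j)\sum_{s\in\mathbb T_j^\circ}f_s(t)\,p(s,u),\tag{3.2}$$
where $J^{n,k}$ is the Markov chain with $J^{n,k}_0=k$ which jumps from $j$ to $j-1$ with probability $\lambda_j$ and otherwise stays. In particular ($k=n$), $P_n^m(t,\cdot)=\sum_j\mathbb P(J^{n,n}_m=j)\sum_{s\in\mathbb T_j^\circ}f_s(t)p(s,\cdot)$.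

*Proof.* A $k$-sample of the grown tree omits the new leaf with probability $1-\frac k{n+1}$, and is then a $k$-sample of $t$. Otherwise it consists of the new leaf and a $(k-1)$-sample $A'$ of $t$. By Lemma 1 with $A=A'$, summing (b) over the $y$ at which insertion into $t|_{A'}$ yields $u$, the probability of shape $u$ given $A'$ is
$$\frac{k-1-\alpha}{n-\alpha}\,p(t|_{A'},u)+\frac1{n-\alpha}\#\{\ell\notin A':t|_{A'\cup\ell}=u\}.$$
The average over $A'$ is $\frac{k-1-\alpha}{n-\alpha}\sum_{u'}f_{u'}(t)p(u',u)+\frac{n-k+1}{n-\alpha}f_u(t)$, as $A'\cup\ell$ with $\ell$ uniform outside $A'$ is a $k$-sample. The coefficient of $f_u$ in $U_nf_u$ is thus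
$$1-\frac k{n+1}+\frac{k(n-k+1)}{(n+1)(n-\alpha)}=\frac{(n+1-k)(n-\alpha+k)}{(n+1)(n-\alpha)}=1-\frac{k(k-1-\alpha)}{(n+1)(n-\alpha)},$$
and (3.1) follows.

(i) Induct on $n$. If $\mathbb Ef_u(T_n)=\mathbb P(T_k=u)$ for all $k\le n$, then (3.1) gives the same for $n+1$, because $\sum_{u'}p(u',u)\mathbb P(T_{k-1}=u')=\mathbb P(T_k=u)$; $k=1$ and $k=n+1$ are trivial.

(ii) $P_n$ is uniform deletion followed by growth, and $\mathbb Ef_s(t\text{ minus a uniform leaf})=f_s(t)$ for $|s|\le n-1$. So (3.1) with $n-1$ in place of $n$ gives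
$$P_nf_u=(1-\lambda_k)f_u+\lambda_k\sum_{|u'|=k-1}p(u',u)f_{u'}\qquad(2\le k\le n,\ \lambda_n=1),\tag{3.3}$$
and $f_u\equiv1$ for $k=1$. Now induct on $m$: apply $P_n^m$ to (3.3), insert (3.2) for $k$ and for $k-1$, use $\sum_{u'}p(s,u')p(u',u)=p(s,u)$, and note that the first step of $J^{n,k}$ goes to $k-1$ with probability $\lambda_k$. For $k=n$, $f_u(t)=1\{t=u\}$. $\square$

**Lemma 3 (Markov branching).** Given the sizes $n_1,\dots,n_c$ of the subtrees above the first branch point of $T_n$ ($n\ge2$; children ordered by appearance), these subtrees are independent and distributed as $T_{n_1},\dots,T_{n_c}$.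

*Proof.* Induct on $n$; $n=2$ is clear. The choice between the root edge (weight $\gamma$), the first branch point (weight $(c-1)\alpha-\gamma$) and the $i$th subtree including its root edge (total weight $n_i-\alpha$) depends only on the sizes, and the root edge has the constant probability $\gamma/(n-\alpha)$. A chosen subtree grows by the growth rule. A new single-leaf subtree is $T_1$. If the root edge is chosen, which is independent of $T_n$, the new subtrees are $(T_n,T_1)$. So the law of (sizes, subtrees) remains a mixture over sizes of product laws of the stated form. $\square$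

## 4. The path to a random leaf

The purpose of this section is to compare, along the path to one sampled leaf, heights in $T_n$ with heights in the reduced tree of the sample.

Let $1\le k\le n$ and take $T_n$ with a $k$-sample containing a distinguished leaf "1", uniform in the sample. Let $v_1,\dots,v_L$ be the branch points on the path from the root to leaf 1. So $v_i$ has height $i$ and leaf 1 has height $L+1$. Let $M_0=n$, let $M_i$ be the number of leaves in the subtree above $v_i$ containing leaf 1, and let $N_i$ be the number of sampled leaves among these, including leaf 1. So $N_0=k$ and $M_L=N_L=1$; freeze both after $L$. Let $I_i=1\{N_i<N_{i-1}\}$, $H_i=\sum_{j\le i}I_j$, $\mathcal F_i=\sigma(M_j,N_j:j\le i)$. Then $I_i=1$ iff $v_i$ is a branch point of the reduced tree.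

*Example.* In the tree of the example in 1.1 with sample $\{a,c,d\}$ and distinguished leaf $c$: $L=2$, $M=(4,2,1)$, $N=(3,2,1)$, $H=(0,1,2)$. With sample $\{c,d\}$: $N=(2,2,1)$, $H=(0,0,1)$.

*Spine property.* Given $\mathcal F_i$, the subtree above $v_i$ containing leaf 1 (all of $T_n$ for $i=0$) is a $T_{M_i}$ with an $N_i$-sample containing a uniform distinguished leaf. To see this, look at the first branch point. By Lemma 3 the subtrees are independent $T_{n_1},\dots,T_{n_c}$ given the sizes. The numbers $k_1,\dots,k_c$ of sampled leaves in them and the index of the subtree holding leaf 1 have a law depending only on the sizes, so conditioning on them keeps the subtrees independent $T_{n_i}$. Given all this, the sample in subtree $i$ is a uniform $k_i$-subset, and leaf 1 is uniform among the sampled leaves of its subtree. As $(M_1,N_1)$ is a function of the conditioning data, the claim holds for $i=1$; iterate. It also holds at stopping times (split according to their value). For $k=1$, $\mathcal F_i=\sigma(M_0,\dots,M_i)$, and $(M_i)$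 is a function of $T_n$ and leaf 1 alone.

**Lemma 4.** Let $\Phi(1)=0$, $\Phi(m)=c_0\,m(m-1)\frac{\Gamma(m-\alpha)}{\Gamma(m+2-\alpha-\gamma)}$ for $m\ge2$, $c_0=\frac{\Gamma(4-\alpha-\gamma)}{2\Gamma(2-\alpha)}$. On $\{M_i\ge2\}$:
$$\mathbb P(I_{i+1}=1|\mathcal F_i)=\frac{\Phi(N_i)}{\Phi(M_i)},\qquad \mathbb E[M_{i+1}-1|M_0,\dots,M_i]=(M_i-1)\Big(1-\frac1{\Phi(M_i)}\Big).\tag{4.1}$$
$\Phi$ is nondecreasing, $\Phi(2)=1$, $c_1m^\gamma\le\Phi(m)\le c_2m^\gamma$ for $m\ge2$ (with $c_1,c_2>0$ depending only on $\alpha,\gamma$), and $\big|\frac{\Phi(l)}{\Phi(m)}(\frac ml)^\gamma-1\big|\le C/l$ for $2\le l\le m$.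

*Proof.* Let $h(m,l)$ be the probability that an $l$-sample of $T_m$ is not contained in a single subtree above the first branch point. By the spine property $\mathbb P(I_{i+1}=1|\mathcal F_i)=h(M_i,N_i)$, and $h(m,1)=0$. Let $x_m=h(m,2)$.

**Step 1 (compute $x_m$).** Let $Q_m=\sum_{i\ne i'}n_in_{i'}$ for the sizes at the first branch point of $T_m$, so $x_m=\mathbb EQ_m/(m(m-1))$. Growth changes $Q$ to $2m$ with weight $\gamma$, to $Q+2m$ with weight $(c-1)\alpha-\gamma$, and to $Q+2(m-n_i)$ with weight $n_i-\alpha$. As $\sum_in_i(m-n_i)=Q$ and $\sum_i(m-n_i)=(c-1)m$,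
$$(m-\alpha)\mathbb E[Q_{m+1}|T_m]=(m-\alpha-\gamma)Q_m+2m(c-1)\alpha+2Q_m-2\alpha(c-1)m=(m+2-\alpha-\gamma)Q_m;$$
here the coefficient $m-\alpha-\gamma$ is $(c-1)\alpha-\gamma+\sum_i(n_i-\alpha)$, and the two terms $\pm2m\gamma$ have cancelled. So $x_2=1$ and $x_{m+1}=x_m\frac{(m-1)(m+2-\alpha-\gamma)}{(m+1)(m-\alpha)}$. Since $\Phi(2)=1$ and $\Phi(m+1)/\Phi(m)=\frac{(m+1)(m-\alpha)}{(m-1)(m+2-\alpha-\gamma)}$, we get $x_m=1/\Phi(m)$. (Check for $m=3$: stars separate every pair, binary trees two pairs of three, so $x_3=\frac23+\frac13\cdot\frac{\alpha-\gamma}{2-\alpha}=\frac{4-\alpha-\gamma}{3(2-\alpha)}$, as the recursion says.)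

**Step 2 (from pairs to $l$-samples).** Let $2\le l\le m$, label the $l$-sample of $T_m$ uniformly by $1,\dots,l$, and let $E$ be the event that it is not in a single subtree above the first branch point; $\mathbb P(E)\ge x_m>0$. Given $E^c$ and the size $m'$ of the subtree containing the sample, the sample is a uniform $l$-sample of a $T_{m'}$. So by Lemma 2(i) the labelled reduced tree is then a uniformly labelled $T_l$. This is also its unconditional law, hence also its law given $E$. On $E$ the first branch points of $T_m$ and of the reduced tree coincide. So sample members $1,2$ are separated at the first branch point of $T_m$ iff $E$ holds and they are separated at the first branch point of the reduced tree. Hence $x_m=h(m,l)x_l$, that is, $h(m,l)=\Phi(l)/\Phi(m)$. As $h\le1$, $\Phi$ is nondecreasing (recall $\Phi(1)=0$).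

**Step 3 (drift).** Let $M_0=m$. Given the tree and leaf 1, a second uniform leaf is separated from leaf 1 at $v_1$ with probability $\frac{m-M_1}{m-1}$. So $1/\Phi(m)=h(m,2)=\mathbb E[\frac{m-M_1}{m-1}]$, which is the second identity for $i=0$; the spine property with $k=1$ gives it for all $i$.

**Step 4 (asymptotics).** From $\Gamma(m+x)/\Gamma(m+y)=m^{x-y}(1+O(1/m))$ we get $g(m):=\Phi(m)m^{-\gamma}=c_0+O(1/m)$, and $g>0$ on $m\ge2$. So $g$ is bounded above and below away from $0$, and $|g(l)/g(m)-1|=|g(l)-g(m)|/g(m)\le C/l$ for $2\le l\le m$. $\square$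

**Lemma 5.** For $p\ge1$: $\mathbb E[L^p]\le C_pn^{\gamma p}$, where $L$ is the number of branch points below a uniform leaf of $T_n$.

*Proof.* For $n=1$, $L=0$. For $n\ge2$ use the $M$-chain with $k=1$. Let $Y_i=M_i-1$, $y_r=(n-1)2^{-r}$, $\tau_r=\min\{i:Y_i\le y_r\}$. For $y_r\ge1$ put $\varphi_r=\Phi(1+\lfloor y_r\rfloor)\in[1,Cy_r^\gamma]$. For $i\ge\tau_r$ we have $M_i\le1+\lfloor y_r\rfloor$, so $\Phi(M_i)\le\varphi_r$ by monotonicity, and (4.1) gives $\mathbb E[Y_{i+1}|\mathcal F_i]\le Y_i(1-1/\varphi_r)$ (trivially if $Y_i=0$). Hence $\mathbb E[Y_{\tau_r+s}|\mathcal F_{\tau_r}]\le y_r(1-1/\varphi_r)^s$, and by Markov's inequality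
$$\mathbb P(\tau_{r+1}-\tau_r>s)\le\mathbb P(Y_{\tau_r+s}>y_r/2)\le2e^{-s/\varphi_r}.$$
So $\|\tau_{r+1}-\tau_r\|_p\le C_p\varphi_r\le C_py_r^\gamma$. Since $\tau_0=0$ and $\tau_r=L$ once $y_r<1$, $L=\sum_{r:y_r\ge1}(\tau_{r+1}-\tau_r)$; by Minkowski's inequality sum the geometric series $\sum_r(n-1)^\gamma2^{-\gamma r}$. $\square$

Two classical inequalities are used next. Hoeffding: if $X$ counts the members of a fixed set in a uniform $\kappa'$-subset of a finite population, then $\mathbb P(|X-\mathbb EX|\ge x)\le2e^{-2x^2/\kappa'}$. Freedman: for a martingale $X$ from $0$ with increments bounded by $1$ and predictable quadratic variation at most $V_i$ at time $i$, $\mathbb P(\exists i:|X_i|\ge x,V_i\le v)\le2e^{-x^2/(2(v+x))}$.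

**Lemma 6 (spine lemma).** Let $\Delta=\max_{0\le i\le L}|n^{-\gamma}i-k^{-\gamma}H_i|$. There is $C$, and for each $q$ a $C_q$, with $\mathbb P(\Delta>Ck^{-\gamma/16})\le C_qk^{-q}$ for all $2\le k\le n$.

*Proof.* We may assume $k\ge2^8$, since for smaller $k$ a large $C_q$ makes the claim empty. "W.h.p." means with probability $\ge1-C_qk^{-q}$ for every $q$.

**Step 1 (sampled proportions follow true proportions).** Claim (G1): w.h.p. $|N_i-kM_i/n|\le k^{3/4}$ for all $i\le L$. Given $T_n$ and leaf 1, enumerate the other leaves as $1,\dots,n-1$ so that those counted by $M_i$ are $1,\dots,M_i-1$; this is possible as these sets are nested. Then $N_i-1=X(M_i-1)$, where $X(m)$ counts the members of a uniform $(k-1)$-subset of $[n-1]$ lying in $[m]$. By Hoeffding, $\mathbb P(|X(m)-\frac{(k-1)m}{n-1}|\ge x)\le2e^{-2x^2/(k-1)}$. Use this on the grid $m_r=\lfloor r(n-1)/k\rfloor$, $0\le r\le k$. Consecutive grid means differ by at most $\frac{k-1}{n-1}(\frac{n-1}k+1)\le2$, and $X$ is monotone. So off an event of probability $\le2(k+1)e^{-2x^2/k}$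 the deviation is $\le x+2$ for all $m$. Finally $1+\frac{(k-1)(M-1)}{n-1}-\frac{kM}n\in[0,1]$ for $1\le M\le n$: it is affine in $M$ with endpoint values $1-k/n$ and $0$. Take $x=k^{3/4}-3\ge k^{3/4}/2$.

**Step 2 (control the length, and cut off the top).** (G2) W.h.p. $L\le k^{\gamma/32}n^\gamma$, by Lemma 5 and Markov's inequality with large $p$.

Let $\tau=\min\{i:M_i<nk^{-1/8}\}$. As $nk^{-1/8}>1=M_L$, $\tau\le L$.

(G3) W.h.p. $n^{-\gamma}(L-\tau)\le k^{-\gamma/16}$. Given $\mathcal F_\tau$, $L-\tau$ is distributed as in Lemma 5 for a tree with $M_\tau<nk^{-1/8}$ leaves, so the failure probability is $\le C_pk^{-\gamma p/8+\gamma p/16}$ for each $p$.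

(G4) W.h.p. $k^{-\gamma}(H_L-H_\tau)\le k^{-\gamma/16}$. On G1, $N_\tau\le k^{7/8}+k^{3/4}\le2k^{7/8}$. Given $\mathcal F_\tau$ with $N_\tau=l$, $H_L-H_\tau$ is the number of branch points below a uniform leaf of $R_l(T_{M_\tau})\overset d=T_l$. By Lemma 5 the failure probability on $\{N_\tau\le2k^{7/8}\}$ is $\le C_pk^{7\gamma p/8-15\gamma p/16}$.

**Step 3 (martingale below the cut).** For $i<\tau$ on G1: $kM_i/n\ge k^{7/8}$, so $|\frac{N_in}{kM_i}-1|\le k^{-1/8}\le\frac12$ and $N_i\ge k^{7/8}/2\ge2$. By Lemma 4, $p_i:=\Phi(N_i)/\Phi(M_i)=(k/n)^\gamma(1+\varepsilon_i)$ with $|\varepsilon_i|\le Ck^{-1/8}$. Let $X_i=\sum_{j<i\wedge\tau}(I_{j+1}-p_j)$; here $M_j\ge nk^{-1/8}>1$ for $j<\tau$, so by (4.1) this is a martingale with increments bounded by $1$ and predictable quadratic variation $\le V_i=\sum_{j<i\wedge\tau}p_j$. On $G1\cap G2$, $V_\tau\le C(k/n)^\gamma L\le Ck^{\gamma+\gamma/32}=:v$. With $x=k^{3\gamma/4}$ Freedman's bound is $\le2\exp(-ck^{3\gamma/2-33\gamma/32})=2\exp(-ck^{15\gamma/32})$. So w.h.p., for all $i\le\tau$,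
$$|k^{-\gamma}H_i-n^{-\gamma}i|=k^{-\gamma}|H_i-(k/n)^\gamma i|\le k^{-\gamma/4}+Ck^{-1/8}n^{-\gamma}L\le k^{-\gamma/4}+Ck^{-1/8+\gamma/32}\le Ck^{-\gamma/16},$$
as $3\gamma/32\le1/8$. For $\tau<i\le L$ add the bounds of G3 and G4 to the bound at $\tau$. $\square$

## 5. A sampled shape determines the tree up to $k^{-a}$

**Proposition 7.** Let $a=\gamma/96$. There is $C$, and for each $q$ a $C_q$, such that for $2\le k\le n$
$$\mathbb P\big(d(n^{-\gamma}T_n,\,k^{-\gamma}R_k(T_n))>Ck^{-a}\big)\le C_qk^{-q}.$$

Why not compare $T_n$ with its $k$-sample directly? Distances would be fine, but the masses of the many pieces cut out by $k$ leaves need control. So we compare both trees with a third, much smaller one, spanned by $k_0\approx k^{1/6}$ leaves.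

*Proof.* Let $V(t)$ be the vertex set of $t$, with graph distance $d_t$, height $\mathrm{ht}_t$ and the uniform measure on leaves. Then $d(n^{-\gamma}t,n^{-\gamma}V(t))\le n^{-\gamma}$, since every point of the tree is within one edge length of a vertex.

**Step 1 (a deterministic bound by spine quantities).** Let $A$ be a set of $k_0\ge2$ leaves of $t\in\mathbb T_n^\circ$, $s=t|_A$, and $V_A\subset V(t)$ the vertices on paths from the root to $A$; then $V(s)\subset V_A$. For $v\in V(t)$ let $\pi(v)$ be its highest weak ancestor in $V_A$, and for $v\in V_A$ let $\psi(v)$ be its highest weak ancestor in $V(s)$. Let $\Delta_a$ be the $\Delta$ of Lemma 6 for distinguished leaf $a\in A$ and sample $A$ (so $k=k_0$ there), $\Delta_A=\max_{a\in A}\Delta_a$, and $\eta=n^{-\gamma}\max_vd_t(v,\pi(v))$.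

*Heights.* A vertex of $V_A$ other than the root and $A$ is $v_i$ on the path to some $a\in A$, with $\mathrm{ht}_t(v_i)=i$ and $\mathrm{ht}_s(\psi(v_i))=H_i$. The leaf $a=\psi(a)$ has heights $L+1$ and $H_L+1$, and the root has heights $0$. So $|n^{-\gamma}\mathrm{ht}_t(v)-k_0^{-\gamma}\mathrm{ht}_s(\psi(v))|\le\Delta_A+k_0^{-\gamma}$ on $V_A$.

*Branching.* With $v\wedge w$ the highest common weak ancestor, $\psi(v)\wedge\psi(w)=\psi(v\wedge w)$ for $v,w\in V_A$. This is clear if $v,w$ are comparable, as $\psi$ is monotone. Otherwise $b=v\wedge w$ has leaves of $A$ above it in the branches of $v$ and of $w$. So $b\in V(s)$, and $\psi(v)\in[b,v]$, $\psi(w)\in[b,w]$; these paths meet only in $b$, so $\psi(v)\wedge\psi(w)=b=\psi(b)$.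

*Distances.* Since $d_t(v,w)=\mathrm{ht}_t(v)+\mathrm{ht}_t(w)-2\mathrm{ht}_t(v\wedge w)$ and likewise in $s$, for $v,w\in V_A$ we get $|n^{-\gamma}d_t(v,w)-k_0^{-\gamma}d_s(\psi(v),\psi(w))|\le4(\Delta_A+k_0^{-\gamma})$. For general $v,w\in V(t)$, replacing $v,w$ by $\pi(v),\pi(w)$ changes $n^{-\gamma}d_t$ by at most $2\eta$. Hence the correspondence $\{(v,\psi(\pi(v))):v\in V(t)\}$ between $n^{-\gamma}V(t)$ and $k_0^{-\gamma}V(s)$ (onto, as $\psi\circ\pi$ is the identity on $V(s)$; it contains the roots) has distortion $\le4(\Delta_A+k_0^{-\gamma})+2\eta$. With $\mu_{t,A}$ the image of the leaf measure under $\psi\circ\pi$, (1.2) with $\varepsilon=0$ gives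
$$d\big(n^{-\gamma}t,(k_0^{-\gamma}V(s),\mu_{t,A})\big)\le n^{-\gamma}+2(\Delta_A+k_0^{-\gamma})+\eta.\tag{5.1}$$

**Step 2 (for $t=T_n$ the bound is small).** Claim: for $t=T_n$ and $A$ a $k_0$-sample, $2\le k_0\le n$, the right side of (5.1) is $\le Ck_0^{-\gamma/16}$ with probability $\ge1-C_qk_0^{-q}$, for each $q$.

For $\Delta_A$: label $A$ uniformly, so that each labelled leaf is a uniform member, and use a union bound over $k_0$ leaves in Lemma 6 (with a larger $q$).

For $\eta$ we chain over samples of doubling size. Label all leaves uniformly at random, let $A^j$ be the first $k_j:=\min(2^jk_0,n)$ leaves, $A^0=A$, and let $g$ be minimal with $k_g=n$. If $B\supset A'$ are nonempty sets of leaves, $v\in V_B\setminus V_{A'}$ and $x\in B$ is above $v$ (or equal to it), then the ancestors of $x$ in $V_{A'}$ lie below $v$, because $V_{A'}$ is closed under ancestors. So $d_t(x,V_{A'})\ge d_t(v,V_{A'})$, and $\max_{v\in V_B}d_t(v,V_{A'})$ is attained on $B$. In particular $\eta=n^{-\gamma}\max_xd_t(x,V_{A^0})$ over leaves $x$, and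
$$\max_{x\in A^{j+1}}d_t(x,V_{A^0})\le\max_{b\in A^{j+1}}d_t(b,V_{A^j})+\max_{x\in A^j}d_t(x,V_{A^0}).$$
Iterating, $\max_xd_t(x,V_{A^0})\le\sum_{j<g}\max_{b\in A^{j+1}}d_t(b,V_{A^j})$.

For $b\in A^{j+1}\setminus A^j$ apply Lemma 6 to the sample $A^j\cup\{b\}$ of size $k_j+1\le n$, with spine to $b$; by exchangeability $b$ is a uniform member. If $i^*$ is the last index with $I_{i^*}=1$, then $N_{i^*}=1$: above $v_{i^*}$ only $b$ is left, while $v_{i^*}\in V_{A^j}$. So $d_t(b,V_{A^j})=L+1-i^*$. Since $H$ is constant on $[i^*,L]$, $n^{-\gamma}d_t(b,V_{A^j})\le2\Delta_b+n^{-\gamma}$, where $\Delta_b$ is the $\Delta$ of this spine. There are at most $k_j$ such $b$. With $q\ge2$, the total failure probability is at most $\sum_{j<g}k_jC_qk_j^{-q}\le C_q'k_0^{1-q}$, since $k_j=2^jk_0$ for $j<g$. Otherwise, as $n^{-\gamma}\le k_j^{-\gamma}$, $\eta\le\sum_{j<g}(Ck_j^{-\gamma/16}+k_j^{-\gamma})\le Ck_0^{-\gamma/16}$. As $q$ is arbitrary, the claim follows.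

**Step 3 (compare $t$ and its $k$-sample through $k_0$ leaves).** Let $k\ge64$ (for smaller $k$ the claim is trivial) and $k_0=\lfloor k^{1/6}\rfloor\ge2$. Let $A$ be a $k$-sample of $t=T_n$ and $A_0$ a uniform $k_0$-subset of $A$; put $s=t|_A$, $s_0=t|_{A_0}=s|_{A_0}$. Step 2 applies to $(t,A_0)$ and, as $s\overset d=T_k$ by Lemma 2(i) with $A_0$ a $k_0$-sample of its leaves, also to $(s,A_0)$. So with probability $\ge1-C_qk_0^{-q}$, $n^{-\gamma}t$ and $k^{-\gamma}s$ are within $Ck_0^{-\gamma/16}\le Ck^{-\gamma/96}$ of $k_0^{-\gamma}V(s_0)$ with the measures $\mu_{t,A_0}$ and $\mu_{s,A_0}$ respectively. Both measures are images under the map sending a leaf to its highest weak ancestor in $V(s_0)$, applied to all leaves of $t$ and to $A$ respectively.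

It remains to compare the measures. For $v\in V(s_0)$ let $b_v,q_v,X_v$ be the numbers of leaves sent to $v$ in $A_0$, outside $A_0$, and in $A\setminus A_0$. So $\mu_{t,A_0}(v)=(b_v+q_v)/n$ and $\mu_{s,A_0}(v)=(b_v+X_v)/k$. Given $(t,A_0)$, $A\setminus A_0$ is a uniform $(k-k_0)$-subset of the other $n-k_0$ leaves, so Hoeffding gives $|X_v-\frac{(k-k_0)q_v}{n-k_0}|\le k^{2/3}$ with probability $\ge1-2e^{-2k^{1/3}}$. Since
$$\Big|\frac{k-k_0}{k(n-k_0)}-\frac1n\Big|q_v=\frac{k_0(n-k)}{kn(n-k_0)}q_v\le\frac{k_0}k,\qquad b_v\Big|\frac1k-\frac1n\Big|\le\frac{k_0}k,$$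
we get $|\mu_{s,A_0}(v)-\mu_{t,A_0}(v)|\le k^{-1/3}+2k_0/k$. There are at most $2k_0$ vertices in $V(s_0)$ (root, $k_0$ leaves, at most $k_0-1$ branch points). So, outside an event of probability $\le4k_0e^{-2k^{1/3}}$, the total variation and hence the Prokhorov distance is $\le2k_0(k^{-1/3}+2k_0/k)\le Ck^{-1/6}$. Combine by the triangle inequality, using $6q$ in place of $q$ in Step 2, as $k_0^{-6q}\le2^{6q}k^{-q}$. $\square$

## 6. Tightness from a chain on small samples

**Proposition 8.** For $p\ge1$, $n\ge4$, $1\le m\le n^2$, in stationarity, $\mathbb E\big[\bar d(n^{-\gamma}T_n(0),n^{-\gamma}T_n(m))^p\big]\le C_p(m/n^2)^{ap/4}$.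

*Proof.* Let $\delta=m/n^2\in[n^{-2},1]$ and $k=\lceil\delta^{-1/4}\rceil+1$, so $2\le k\le\lceil\sqrt n\rceil+1\le n$ and $\delta^{-1/4}\le k\le3\delta^{-1/4}$.

**Step 1 (couple the two times through small samples).** Given $T_n(0)=t$, let $S_0=R_k(t)$. Independently let $J=J^{n,k}_m$. Let $S'$ be the reduced tree of a $J$-sample of $S_0$, and let $S_m$ be $S'$ grown by $k-J$ steps. As $R_j(R_k(t))\overset d=R_j(t)$, (3.2) shows that, given $T_n(0)=t$, $S_m$ has the law of $R_k(T_n(m))$. All spaces are finite, so we may realise $T_n(m)$ on the same space, sampled given $(T_n(0),S_m)$, such that $(T_n(0),T_n(m),S_m)$ has the law of $(T_n(0),T_n(m),R_k(T_n(m)))$. By stationarity $(T_n(0),S_0)$ and $(T_n(m),S_m)$ then both have the law of $(T_n,R_k(T_n))$.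

**Step 2 (one leaf moves the tree by a constant number of edges).** Let $s$ be $s'$ plus one leaf $\ell$ with parent $v$, $|s|\ge2$. If $v\in V(s')$, then $V(s')\subset V(s)$ isometrically; match $\ell$ with $v$ and every other vertex with itself, with distortion $\le1$ edge. If $v\notin V(s')$, distances between points of $V(s')$ in $s$ and in $s'$ differ by at most $1$; match $v$ and $\ell$ with the lower neighbour $w$ of $v$, which is at distance $1$ and $2$ from them in $s$. For $x\in V(s')$, $|d_s(x,\ell)-d_{s'}(x,w)|\le2+1$, similarly for $v$, and $d_s(\ell,v)=1$, so the distortion is $\le3$ edges. The uniform leaf measures couple on identical leaves with mass $(|s|-1)\cdot\frac1{|s|}=1-1/|s|$. So with edges of length $k^{-\gamma}$, (1.2) gives distance $\le\max(\frac32k^{-\gamma},1/|s|)$ between the vertex sets.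

**Step 3 (few leaves move).** $S_m$ arises from $S_0$ by removing $N=k-J$ leaves and then inserting $N$ leaves. If $N\le k/2$, all intermediate sizes are $\ge k/2$, so, as $2/k\le2k^{-\gamma}$, $d(k^{-\gamma}S_0,k^{-\gamma}S_m)\le C(N+1)k^{-\gamma}$ (passing to vertex sets costs $2k^{-\gamma}$). Since $n-1-\alpha\ge\frac{1-\alpha}2n$ for $n\ge2$, we have $\lambda_j\le Ck^2/n^2$ for $j\le k$. The event $N\ge q$ requires jumps at some $q$ of the $m$ times, so $\mathbb P(N\ge q)\le\binom mq(Ck^2/n^2)^q\le(C\delta k^2)^q\le C_q\delta^{q/2}$.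

**Step 4 (conclude).** Take an integer $q\ge ap/2$. If $k<2q$, then $\delta$ is bounded below and the claim is trivial because $\bar d\le1$. Otherwise apply Proposition 7 to both pairs, with exponent $ap$. Off an event of probability $\le C_q\delta^{q/2}+C_pk^{-ap}\le C_p\delta^{ap/4}$ we have $d(n^{-\gamma}T_n(0),n^{-\gamma}T_n(m))\le2Ck^{-a}+C_qk^{-\gamma}\le C_p\delta^{a/4}$. $\square$

**Modulus of continuity.** The aim is to pass from pairs of times to all times at once by dyadic chaining. Write $Z_i=n^{-\gamma}T_n(i)$ and $p=8/a$; by stationarity and Proposition 8, $\mathbb E\bar d(Z_i,Z_j)^p\le C(|i-j|/n^2)^2$ for $|i-j|\le n^2$. Fix $T\ge1$. For $2^r\le n^2$ let $K_r=\max\bar d(Z_{l2^r},Z_{(l+1)2^r})$ over $l\ge0$ with $(l+1)2^r\le Tn^2$. Then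
$$\mathbb EK_r^p\le\frac{Tn^2}{2^r}\,C\Big(\frac{2^r}{n^2}\Big)^2=CT\,\frac{2^r}{n^2}.$$
Let $|i-j|\le2^r$, $i,j\le Tn^2$. Put $i_0=i$, $i_{q+1}=2^{q+1}\lfloor i_q/2^{q+1}\rfloor\in\{i_q,i_q-2^q\}$, and likewise $j_q$. Then $i_r,j_r$ are equal or adjacent multiples of $2^r$, so $\bar d(Z_i,Z_j)\le K_r+2\sum_{q<r}K_q$. This bound is uniform in $i,j$ and has $L^p$-norm $\le C_T(2^r/n^2)^{1/p}$. Let
$$w_n(\delta,T)=\max\{\bar d(Z_i,Z_j):0\le i,j\le Tn^2,\ |i-j|\le2n^2\delta\}.$$
If $n^2\delta\ge1$ and $8\delta\le1$, choose $r$ with $2n^2\delta\le2^r<4n^2\delta\le n^2$ to get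
$$\mathbb E\,w_n(\delta,T)\le C_T\,\delta^{1/p}\qquad(n^2\delta\ge1,\ 8\delta\le1).\tag{6.1}$$
For $t,t'\le T$ with $|t-t'|\le\delta$ and $n^2\delta\ge1$, the indices $\lfloor n^2t\rfloor,\lfloor n^2t'\rfloor$ differ by at most $n^2\delta+1\le2n^2\delta$, so $\bar d(Z_{\lfloor n^2t\rfloor},Z_{\lfloor n^2t'\rfloor})\le w_n(\delta,T)$.

**Tightness in $D([0,\infty),\mathbb M)$.** One-dimensional marginals converge (known result), hence are tight. The modulus $w'$ of Ethier–Kurtz, an infimum over partitions of mesh larger than $\delta$ of the largest oscillation inside a partition interval, satisfies $w'(\delta,T)\le w_n(2\delta,T+1)$ for small $\delta$ and large $n$ (take a partition with all spacings in $(\delta,2\delta]$). By (6.1) and Ethier–Kurtz (1986), Corollary 3.7.4, the sequence is tight. The largest jump on $[0,T]$ is at most $w_n(\delta,T)$ for every $\delta>0$ and large $n$, so it tends to $0$ in probability. By their Theorem 3.10.2 all limit points have continuous paths.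

## 7. Finite-dimensional distributions

**Lemma 9.** For $s\in\mathbb T_j^+$, $n^{-\gamma}T_n^{(s)}$ converges in law to some $\nu_s\le\nu/\mathbb P(T_j=s)$. If $\mathbb T_j^+=\{s\}$, then $\nu_s=\nu$.

*Proof.* $T_n^{(s)}$ has the law of $T_n$ given $\{T_j=s\}$ in the growth chain, so its law is $\le\mathrm{Law}(T_n)/\mathbb P(T_j=s)$. Hence $(n^{-\gamma}T_n^{(s)})_n$ is tight and limits are $\le\nu/\mathbb P(T_j=s)$ (test against nonnegative bounded continuous functions).

Uniqueness of the limit: by (3.1), for $|u|=k\ge2$ and $n\ge k\vee j$, $|\mathbb Ef_u(T_{n+1}^{(s)})-\mathbb Ef_u(T_n^{(s)})|\le\frac{k(k-1-\alpha)}{(n+1)(n-\alpha)}$, which is summable. So for each $k$ the law of $R_k(T_n^{(s)})$ converges as $n\to\infty$. For $F$ bounded Lipschitz and $n\ge k\vee j$, Proposition 7 with $q=1$ and the domination give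
$$|\mathbb EF(n^{-\gamma}T_n^{(s)})-\mathbb EF(k^{-\gamma}R_k(T_n^{(s)}))|\le\mathrm{Lip}(F)\,Ck^{-a}+2\|F\|_\infty\frac{C_1k^{-1}}{\mathbb P(T_j=s)} .$$
The second expectation converges as $n\to\infty$ for fixed $k$, and the right side tends to $0$ as $k\to\infty$. So $\mathbb EF(n^{-\gamma}T_n^{(s)})$ is Cauchy, and all limit points coincide. If $\mathbb T_j^+=\{s\}$, then $T_n^{(s)}\overset d=T_n$. $\square$

This is where shapes determine lengths: convergence of the $f_u$ alone has been turned into convergence in $\mathbb M$.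

**Lemma 10 (no short edges).** For $n\ge3$ and three distinct uniform leaves of $T_n$, with $h_{ij}$ the height of the branch point separating $i,j$: $\mathbb P(0<|h_{12}-h_{13}|<\varepsilon n^\gamma)\le C\varepsilon\theta^{-\gamma}+2\theta$ for all $\varepsilon>0$, $\theta\in(0,1)$.

*Proof.* Use the spine to leaf 1 with sample $\{1,2,3\}$. Let $\beta_1=\min\{i:N_i<3\}$, $\beta_2=\min\{i:N_i=1\}$. Leaves $2,3$ leave the spine at heights $\beta_1$ and $\beta_2$ in some order, so $|h_{12}-h_{13}|=\beta_2-\beta_1$. Let $\tau=\min\{i:M_i<\theta n\}$ ($\infty$ if there is none), a function of $T_n$ and leaf 1. Given these, leaves 2 and 3 are each uniform among the other leaves, so $\mathbb P(\tau<\infty,N_\tau\ge2)\le2\,\mathbb E[\frac{M_\tau-1}{n-1};\tau<\infty]\le2\theta$, as $\frac{M-1}{n-1}\le\frac Mn$. Otherwise $\beta_2\le\tau$, so $M_{\beta_2-1}\ge\theta n$, and $N_{\beta_2-1}=2$ if $\beta_1<\beta_2$. By Lemma 4 and $\Phi(2)=1$, the probability that this happens with $0<\beta_2-\beta_1<\varepsilon n^\gamma$ is at most (sum over the possible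 values $i=\beta_2-1$, where $I_{i+1}=1$)
$$\mathbb E\sum_i1\{\beta_1\le i,\ i+1-\beta_1<\varepsilon n^\gamma,\ N_i=2,\ M_i\ge\theta n\}\frac1{\Phi(M_i)}\le\varepsilon n^\gamma\cdot\frac1{c_1(\theta n)^\gamma}.\qquad\square$$

**Definition.** A sequence of $\mathbb T_n^\circ$-valued random variables $Z_n$ is *asymptotically dominated* if for every $\varepsilon'>0$ there is $K$ with $\limsup_n\sup_{E\subset\mathbb T_n^\circ}[\mathbb P(Z_n\in E)-K\,\mathbb P(T_n\in E)]\le\varepsilon'$.

Then also $\limsup_n\sup_b[\mathbb E\,b(Z_n)-K\,\mathbb E\,b(T_n)]\le\varepsilon'$ over functions $b$ with values in $[0,1]$ (integrate over level sets $\{b>x\}$). *Examples.* $Z_n\overset d=T_n$ works with $K=1$; $Z_n=T_n^{(s)}$, $s\in\mathbb T_j^+$, works with $K=1/\mathbb P(T_j=s)$.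

**Lemma 11.** Let $Z_n$ be asymptotically dominated, $W_n$ random in a Polish space $\mathbb W$, and $(W_n,n^{-\gamma}Z_n)\Rightarrow(W,\mathcal Z)$. Then $\mathbb E[G(W_n,n^{-\gamma}Z_n)f_s(Z_n)]\to\mathbb E[G(W,\mathcal Z)\hat f_s(\mathcal Z)]$ for all $s$ and bounded continuous $G$.

*Proof.* **Step 1 (replace frequencies by sampled matrices).** Let $k=|s|$, and let $h^n$ be the matrix $(h_{ij})$ of an i.i.d. sample of size $k$ from $n^{-\gamma}Z_n$, conditionally independent of $W_n$ given $Z_n$. Repetitions have probability $\le k^2/n$, and for distinct leaves $\sigma_k(h^n)$ is the reduced tree. So it suffices to treat $\mathbb E[G\,1\{\sigma_k(h^n)=s\}]$. For bounded continuous $\varphi$, $\mathbb E[G(W_n,n^{-\gamma}Z_n)\varphi(h^n)]=\mathbb E[G(W_n,n^{-\gamma}Z_n)\,q_\varphi(n^{-\gamma}Z_n)]$ with $q_\varphi(X)=\mathbb E\varphi(h)$ for $h$ sampled from $X$, which is bounded and continuous by Section 1.3. This converges, and the triples are tight since their marginals are; hence $(W_n,n^{-\gamma}Z_n,h^n)\Rightarrow(W,\mathcal Z,h)$,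 where $h$ is sampled from $\mathcal Z$, conditionally independently of $W$. By Skorokhod representation assume a.s. convergence.

**Step 2 (ties are preserved).** Let $B_\varepsilon(h)$ be the event that $0<|h_{ij}-h_{il}|<\varepsilon$ for some distinct $i,j,l$. Suppose neither $B_\varepsilon(h^n)$ nor $B_\varepsilon(h)$ occurs and $\|h^n-h\|_\infty<\varepsilon/3$. Then each of $h^n_{ij}-h^n_{il}$ and $h_{ij}-h_{il}$ is $0$ or of modulus $\ge\varepsilon$, and they differ by less than $2\varepsilon/3$. So they have the same sign ($0$ included), and $\sigma_k(h^n)=\sigma_k(h)$.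

**Step 3 (bad events are rare).** By Lemma 10 for $T_n$, a union over triples, and asymptotic domination (repetitions add a term $Kk^2/n\to0$), $\limsup_n\mathbb P(B_\varepsilon(h^n))\le Kk^3(C\varepsilon\theta^{-\gamma}+2\theta)+\varepsilon'$. Also $\mathbb P(B_\varepsilon(h))\to0$ as $\varepsilon\to0$, since these events decrease to the empty event. Therefore
$$\limsup_n\big|\mathbb E[G(W_n,n^{-\gamma}Z_n)1\{\sigma_k(h^n)=s\}]-\mathbb E[G(W,\mathcal Z)1\{\sigma_k(h)=s\}]\big|\le2\|G\|_\infty\big(Kk^3(C\varepsilon\theta^{-\gamma}+2\theta)+\varepsilon'+\mathbb P(B_\varepsilon(h))\big).$$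
Let $\varepsilon\to0$, then $\theta\to0$, then $\varepsilon'\to0$ ($K$ depends only on $\varepsilon'$). $\square$

Taking $Z_n=T_n$, $G\equiv1$ and Lemma 2(i) gives a fact used below: $\int\hat f_s\,d\nu=\mathbb P(T_{|s|}=s)$.

**Lemma 12.** If $m/n^2\to u>0$, then $\mathbb P(J^{n,n}_m\le j_0)\to\mathbb P(D_u\le j_0)$ for all $j_0\ge1$, and $\sum_jd_j(u)=1$.

*Proof.* The passage time of $J^{n,n}$ from $n$ to $j_0$ is $\sum_{j=j_0+1}^nG_j$ with independent geometric $G_j$ of parameter $\lambda_j$. As $n^2\lambda_j\to r_j$, $n^{-2}G_j\Rightarrow\mathrm{Exp}(r_j)$, and $n^{-2}\sum_{j_1<j\le n}\mathbb EG_j\le\sum_{j>j_1}1/r_j\to0$ as $j_1\to\infty$. So $n^{-2}\sum_{j=j_0+1}^nG_j\Rightarrow\sum_{j>j_0}\mathcal E_j$, which has a continuous distribution function. Hence $\mathbb P(J_m^{n,n}\le j_0)=\mathbb P(\sum_{j=j_0+1}^nG_j\le m)\to\mathbb P(D_u\le j_0)$. The limit tends to $1$ as $j_0\to\infty$, because $\sum_{j>j_0}\mathcal E_j\to0$ in $L^1$. $\square$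

**Proposition 13.** In stationarity, for $0\le t_1<\dots<t_r$, $(n^{-\gamma}T_n(\lfloor n^2t_i\rfloor))_{i\le r}$ converges in law to $(\mathcal T_1,\dots,\mathcal T_r)$ with $\mathcal T_1\sim\nu$ and $\mathbb P(\mathcal T_{i+1}\in\cdot\,|\,\mathcal T_1,\dots,\mathcal T_i)=\Pi_{t_{i+1}-t_i}(\mathcal T_i,\cdot)$.

*Proof.* Induct on $r$; $r=1$ is the known result. Write $m_i=\lfloor n^2t_i\rfloor$, $m=m_{r+1}-m_r$, $u=t_{r+1}-t_r$, and let $G,g$ be bounded continuous on $\mathbb M^r$, $\mathbb M$. By (3.2) with $k=n$ and the Markov property,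
$$\mathbb E[G\,g(n^{-\gamma}T_n(m_{r+1}))]=\sum_j\mathbb P(J_m^{n,n}=j)\sum_{s\in\mathbb T_j^+}\mathbb E[G\,f_s(T_n(m_r))]\,\mathbb E\,g(n^{-\gamma}T_n^{(s)}),\tag{7.1}$$
with $G=G(n^{-\gamma}T_n(m_1),\dots,n^{-\gamma}T_n(m_r))$; terms with $s\notin\mathbb T_j^+$ vanish because $\mathbb Ef_s(T_n)=\mathbb P(T_j=s)=0$. The terms with $j>j_0$ contribute at most $\|G\|_\infty\|g\|_\infty\mathbb P(J_m^{n,n}>j_0)$, which by Lemma 12 is uniformly small for large $j_0$ and $n$. For fixed $j$, Lemma 12, Lemma 11 (with $Z_n=T_n(m_r)\overset d=T_n$ and $W_n$ the vector of the $r$ rescaled trees) and Lemma 9 give the limit $d_j(u)\sum_{s\in\mathbb T_j^+}\mathbb E[G(\mathcal T_1,\dots,\mathcal T_r)\hat f_s(\mathcal T_r)]\,\nu_s(g)$. Since $\mathcal T_r\sim\nu$ (one-dimensional limits in stationarity), $\mathbb E\hat f_s(\mathcal T_r)=\mathbb P(T_j=s)=0$ for $s\notin\mathbb T_j^+$. So the total limit is $\mathbb E[G(\mathcal T_1,\dots,\mathcal T_r)\,\Pi_ug(\mathcal T_r)]$. This defines the law of $(\mathcal T_1,\dots,\mathcal T_{r+1})$. The vectors are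 tight, since their one-dimensional marginals are, and the functions $G\otimes g$ determine laws on $\mathbb M^{r+1}$. So convergence in law follows. $\square$

## 8. Proof of Theorem A

By Section 6 the processes are tight in $D([0,\infty),\mathbb M)$ with continuous limit points. By Proposition 13 all limit points have the same finite-dimensional distributions. So the processes converge in law to a continuous process $\mathcal T$.

*Markov property.* By Proposition 13, for $t_1<\dots<t_r=t$, bounded continuous $G,g$ and $u>0$,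
$$\mathbb E[G(\mathcal T(t_1),\dots,\mathcal T(t_r))\,g(\mathcal T(t+u))]=\mathbb E[G(\mathcal T(t_1),\dots,\mathcal T(t_r))\,\Pi_ug(\mathcal T(t))].$$
Such variables $G(\cdot)$ form a multiplicative class generating $\sigma(\mathcal T(v),v\le t)$. So by the monotone class theorem $\mathbb E[g(\mathcal T(t+u))\,|\,\mathcal T(v),v\le t]=\Pi_ug(\mathcal T(t))$ a.s. Thus $\mathcal T$ is a time-homogeneous Markov process with kernels $\Pi_u$. As $\mathcal T(t)\sim\nu$ for all $t$, $\nu\Pi_u=\nu$.

*Hölder paths.* For $0<|t-v|<1$ the number of steps between the two times is at least $1$ and at most $n^2$ for large $n$. Passing to the limit in Proposition 8 (the function $\bar d^{\,p}$ is bounded and continuous), $\mathbb E[\bar d(\mathcal T(v),\mathcal T(t))^p]\le C_p|t-v|^{ap/4}$ for all $p$; $|t-v|=1$ follows by continuity. Kolmogorov's criterion gives local Hölder continuity of every order below $\frac{ap/4-1}p$, and $p\to\infty$ gives every order $<a/4=\gamma/384$. $\blacksquare$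

## 9. Proof of Theorem B

We prove the parts in the order 3, 1, 2, since each uses the previous one.

### 9.1 Part 3: arbitrary starting trees

Let $t_n\in\mathbb T_n^+$ with $f_s(t_n)\to y_s$ for all $s$, and run the chain from $t_n$. It stays in $\mathbb T_n^+$, and $f_s=0$ on $\mathbb T_n^+$ for $s\notin\mathbb T_{|s|}^+$ (if $\gamma=\alpha$: reductions of binary trees are binary, and binary trees grow only at edges). Since $\mathbb T_j^+$ is finite, $\sum_{s\in\mathbb T_j^+}y_s=1$, so $\Lambda_u(y,\cdot)$ is a probability measure.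

**Step 1 (after a positive time the chain is dominated by equilibrium).** Let $m/n^2\to u>0$. By (3.2) with $k=n$, $\mathrm{Law}(T_n(m))=\sum_j\mathbb P(J_m^{n,n}=j)\sum_{s\in\mathbb T_j^+}f_s(t_n)\,\mathrm{Law}(T_n^{(s)})$. For each $j_0$ the part with $j\le j_0$ is $\le K_{j_0}\mathrm{Law}(T_n)$ with $K_{j_0}=1/\min\{\mathbb P(T_j=s):j\le j_0,s\in\mathbb T_j^+\}$. The rest has mass $\mathbb P(J_m^{n,n}>j_0)\to\mathbb P(D_u>j_0)$, which is small for large $j_0$. So $(T_n(m))_n$ is asymptotically dominated. By the Markov property, for every event $E$ of paths,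
$$\mathbb P\big((T_n(m+i))_{i\ge0}\in E\big)\le K_{j_0}\,\mathbb P_{\mathrm{stat}}\big((T_n(i))_{i\ge0}\in E\big)+\mathbb P(J_m^{n,n}>j_0).\tag{9.1}$$

**Step 2 (tightness on $[u_0,\infty)$).** Take $m=\lfloor n^2u_0\rfloor$. For $t\in[u_0,u_0+T]$ the index $\lfloor n^2t\rfloor-m$ is at most $(T+1)n^2$, and two times within $\delta$ have indices within $2n^2\delta$ if $n^2\delta\ge1$. So the modulus after $u_0$ is bounded by $w_n(\delta,T+1)$ of the shifted path. Through (9.1), choosing first $j_0$ and then $\delta$, the tightness of one-dimensional laws, the estimate (6.1) and the vanishing of jumps carry over as statements in probability. So the rescaled chains are tight in $D([u_0,\infty),\mathbb M)$ with continuous limit points.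

**Step 3 (finite-dimensional distributions).** We show by induction on $r$ that for $0<t_1<\dots<t_r$, $(n^{-\gamma}T_n(\lfloor n^2t_i\rfloor))_{i\le r}$ converges in law to $(\mathcal T_1,\dots,\mathcal T_r)$ with $\mathcal T_1\sim\Lambda_{t_1}(y,\cdot)$ and transition kernels $\Pi_{t_{i+1}-t_i}$. For $r=1$ and $g$ bounded continuous, by (3.2) and Lemmas 9 and 12,
$$\mathbb E\,g(n^{-\gamma}T_n(m_1))=\sum_j\mathbb P(J_{m_1}^{n,n}=j)\sum_{s\in\mathbb T_j^+}f_s(t_n)\,\mathbb E\,g(n^{-\gamma}T_n^{(s)})\to\Lambda_{t_1}(y,g).$$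
For the step $r\to r+1$, (7.1) holds (terms with $s\notin\mathbb T_j^+$ vanish since $T_n(m_r)\in\mathbb T_n^+$), and Lemma 11 applies to the asymptotically dominated sequence $Z_n=T_n(m_r)$. It gives both $\mathbb E[Gf_s(T_n(m_r))]\to\mathbb E[G(\mathcal T_1,\dots,\mathcal T_r)\hat f_s(\mathcal T_r)]$ and, with $G\equiv1$, $\mathbb E\hat f_s(\mathcal T_r)=0$ for $s\notin\mathbb T_{|s|}^+$. The rest is as in Proposition 13: tails in $j$ by Lemma 12, limits for fixed $j$ by Lemmas 9 and 12, total limit $\mathbb E[G\,\Pi_ug(\mathcal T_r)]$, and tightness of the vectors from the case $r=1$.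

With Step 2 this proves the convergence; the Markov property follows as in Section 8. Comparing the case $r=1$ at time $u+v$ with the case $r=2$ at times $u,u+v$,
$$\Lambda_{u+v}(y,\cdot)=\int\Lambda_u(y,dX')\,\Pi_v(X',\cdot).\tag{9.2}$$

### 9.2 Part 1: the semigroup property for every $X\in\mathbb M^+$

The aim is to realise any $X\in\mathbb M^+$ by a sequence $t_n$ to which part 3 applies. Let $\xi_i$ be i.i.d. from $X$ and $t_n=\sigma_n(h)$. By the restriction property in Section 1.3, $f_s(t_n)$ is the average over $k$-subsets $A\subset[n]$ of $1\{\sigma_k(h|_A)=s\}$, i.e. the $U$-statistic with kernel $1\{\sigma_k(\cdot)=s\}$ in $\xi_1,\dots,\xi_n$. By Hoeffding's strong law for $U$-statistics, a.s. $f_s(t_n)\to\hat f_s(X)$ for all (countably many) $s$; and $t_n\in\mathbb T_n^+$ for all $n$ a.s., by definition of $\mathbb M^+$. Fix such a realisation and $y_s=\hat f_s(X)$. As $\hat f_s(X)=0$ for $s\notin\mathbb T_{|s|}^+$, $\Lambda_u(y,\cdot)=\Pi_u(X,\cdot)$, and (9.2) reads $\Pi_{u+v}(X,\cdot)=\Pi_u\Pi_v(X,\cdot)$.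

Next, $\Pi_u(X,\cdot)\ll\nu$ since all $\nu_s\ll\nu$. Finally $\nu(\mathbb M^+)=1$, because $\int\hat f_s\,d\nu=\mathbb P(T_{|s|}=s)=0$ for each of the countably many $s\notin\mathbb T_{|s|}^+$. Hence $\Pi_u(X,\mathbb M^+)=1$.

### 9.3 Part 2: the rate $r_\kappa$

**Step 1 (upper bound).** For $j<\kappa$, $\mathbb T_j^+$ is a singleton: one tree with $1$ leaf, one with $2$ leaves and, if $\gamma=\alpha$, one binary tree with $3$ leaves. So $\nu_s=\nu$ for $s\in\mathbb T_j^+$, $j<\kappa$, by Lemma 9, and in $\Pi_u(X,\cdot)-\nu$ only the terms $j\ge\kappa$ of (1.1) survive. With $S=\sum_{j>\kappa}\mathcal E_j$, for $X\in\mathbb M^+$,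
$$\|\Pi_u(X,\cdot)-\nu\|_{TV}\le\mathbb P(D_u\ge\kappa)=\mathbb P(\mathcal E_\kappa+S>u)\le\mathbb E\,e^{-r_\kappa(u-S)}=e^{-r_\kappa u}\prod_{j>\kappa}\frac{r_j}{r_j-r_\kappa},$$
and the product converges since $r_j$ increases quadratically.

**Step 2 (an eigenfunction).** Let $|s|=\kappa$, $p_s=\mathbb P(T_\kappa=s)$. On $\mathbb T_n^+$, since $\mathbb T_{\kappa-1}^+=\{u'\}$ is a singleton, $f_{u'}=1$ and $p(u',s)=p_s$, so (3.3) gives $P_nf_s=(1-\lambda_\kappa)f_s+\lambda_\kappa p_s$, hence $P_n^mf_s-p_s=(1-\lambda_\kappa)^m(f_s-p_s)$. For $X\in\mathbb M^+$ take $t_n$ as in 9.2, $m=\lfloor n^2u\rfloor$, and let $n\to\infty$. The left side at $t_n$ is $\mathbb Ef_s(T_n(m))-p_s$; by part 3 and Lemma 11 with $G\equiv1$, $Z_n=T_n(m)$, it tends to $\Pi_u\hat f_s(X)-p_s$. So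
$$\Pi_u\hat f_s(X)-p_s=e^{-r_\kappa u}(\hat f_s(X)-p_s),\qquad\nu(\hat f_s)=p_s.$$
Since $0\le\hat f_s\le1$, $\|\Pi_u(X,\cdot)-\nu\|_{TV}\ge e^{-r_\kappa u}|\hat f_s(X)-p_s|$.

**Step 3 (a state where the eigenfunction is off its mean).** If $\gamma<\alpha$, take $X$ a single point and $s$ the star with $3$ leaves: all $h_{ij}=0$, so $\hat f_s(X)=1>p_s=\frac{\alpha-\gamma}{2-\alpha}$. If $\gamma=\alpha$, take $X=[0,1]$ with root $0$ and Lebesgue measure. Then $h_{ij}=\min(\xi_i,\xi_j)$, the clusters of size $\ge2$ are the sets $\{j:\xi_j\ge\xi_l\}$ with $\xi_l$ not the maximum, and $\sigma_k(h)$ is a.s. the binary caterpillar (each branch point has a leaf among its two children); so $X\in\mathbb M^+$. With $s$ the binary caterpillar with $4$ leaves, $\hat f_s(X)=1>p_s$, as the balanced binary tree with $4$ leaves has positive probability: insert on the edge of the leaf adjacent to the first branch point of the binary $3$-leaf tree, of weight $1-\alpha>0$. This gives the lower bound with $c=1-p_s$.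

**Step 4 (uniqueness).** If $\mu$ is stationary on $\mathbb M^+$, then $\|\mu-\nu\|_{TV}=\|\mu\Pi_u-\nu\|_{TV}\le Ce^{-r_\kappa u}\to0$ as $u\to\infty$, so $\mu=\nu$. $\blacksquare$
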